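\title{The middle of a character degree graph of diameter three is complete}

\begin{abstract}
Let $G$ be a finite solvable group whose character degree graph $\Delta$ has diameter three. The vertex set of $\Delta$ is the union of two cliques $\pi_0$ and $\pi_1$; let $\beta\subseteq\pi_0$ and $\gamma\subseteq\pi_1$ be the sets of endpoints of the edges that join the two cliques. We prove that every vertex of $\beta$ is adjacent to every vertex of $\gamma$. When $|\beta|\ge 2$ we show that the non-abelian Sylow subgroup of $G$ has odd order and nilpotency class three, and we determine $\gamma$. We also construct groups in which $\pi_0\setminus\beta$ and $\beta$ are any two disjoint non-empty finite sets of odd primes.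
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group, $\operatorname{Irr}(G)$ the set of its irreducible complex characters and $\operatorname{cd}(G)=\{\chi(1):\chi\in\operatorname{Irr}(G)\}$. The \emph{character degree graph} $\Delta(G)$ has as vertices the primes that divide some degree in $\operatorname{cd}(G)$; two distinct primes $q,r$ are adjacent, written $q\sim r$, if $qr$ divides some degree in $\operatorname{cd}(G)$. The graph records which primes can occur together in a degree and forgets everything else.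

Let $G$ be solvable and let $\Delta=\Delta(G)$ have diameter three. We use the following established facts without proof. The group $G$ has a unique non-abelian Sylow subgroup $P$, say for the prime $p$. With $\gamma_3(P)=[P',P]$, the graph $\Delta(G/\gamma_3(P))$ is a disconnected subgraph of $\Delta$ with the same vertex set, and its two connected components are complete. Their vertex sets are denoted $\pi_0$ and $\pi_1$, with $p\in\pi_1$. (One also has $|\pi_1|\ge 2^{|\pi_0|}$, which we shall not need.)

So $\pi_0$ and $\pi_1$ are cliques of $\Delta$, and all that remains to be described is the set of edges between them. Let $\alpha_\Delta\subseteq\pi_0$ be the set of vertices of $\pi_0$ with no neighbor in $\pi_1$, let $\delta_\Delta\subseteq\pi_1$ be the set of vertices of $\pi_1$ with no neighbor in $\pi_0$, and put $\beta_\Delta=\pi_0\setminus\alpha_\Delta$ and $\gamma_\Delta=\pi_1\setminus\delta_\Delta$. Every edge between $\pi_0$ and $\pi_1$ joins $\beta_\Delta$ to $\gamma_\Delta$. All four sets are non-empty. For $\beta_\Delta$ and $\gamma_\Delta$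 this holds because $\Delta$ is connected. Two vertices at distance three lie in different cliques, and if one of them had a neighbor in the other clique their distance would be at most two; so one lies in $\alpha_\Delta$ and the other in $\delta_\Delta$.

The following question is posed in \cite{DHS}: is the subgraph induced on $\beta_\Delta\cup\gamma_\Delta$ always complete? The answer is yes.

\begin{theorem}\label{thm:A}
If $G$ is a finite solvable group and $\Delta=\Delta(G)$ has diameter three, then $\beta_\Delta\cup\gamma_\Delta$ induces a complete graph.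
\end{theorem}

Thus $\Delta$ is the union of the three cliques $\alpha_\Delta\cup\beta_\Delta$, $\beta_\Delta\cup\gamma_\Delta$ and $\gamma_\Delta\cup\delta_\Delta$, and its isomorphism type is determined by the sizes of the four sets.

If $|\beta_\Delta|=1$ there is nothing to prove: each vertex of $\gamma_\Delta$ has a neighbor in $\beta_\Delta$, and there is only one candidate. For $|\beta_\Delta|\ge2$ the definitions promise each vertex only one neighbor on the other side, and the group theory does not at first promise more. An edge between $\pi_0$ and $\pi_1$ comes from a character $\chi$ of $G$ lying over a character $\theta$ of $P$ that is non-trivial on $\gamma_3(P)$. The primes of $\pi_1$ that divide $\chi(1)$ depend on the stabilizer of $\theta$, and this stabilizer can change with $\theta$, in particular with the last term of the lower central series of $P$ on which $\theta$ is non-trivial. Two primes of $\beta_\Delta$ might be produced by different terms of the series and have different neighbors. We show that for $|\beta_\Delta|\ge2$ the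 structure of $P$ is too rigid for this.

The starting point is the following part of the Main Theorem of \cite{CDPS}. Write $P_1=P$, $P_{i+1}=[P_i,P]$ for the lower central series, so that $P_2=P'$ and $P_3=\gamma_3(P)$. Let $c$ be the nilpotency class of $P$ and $H$ a $p$-complement of $G$.
\begin{itemize}
\item[(F1)] $P\trianglelefteq G=PH$ and $A:=C_H(P)\le Z(G)$.
\item[(F2)] $M_1=[P,G]/P'$ and $M_i=P_i/P_{i+1}$ $(2\le i\le c)$ are chief factors of $G$, all of the same order $p^n$, and $n\ge2$.
\item[(F3)] $M_1$ can be identified with the field $F=\mathbb F_{p^n}$ so that $G$ acts on it as a subgroup of $\Gamma L(1,F)=F^*\rtimes\operatorname{Gal}(F/\mathbb F_p)$, the group of maps $x\mapsto ux^{p^t}$ with $u\in F^*$.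
\end{itemize}
We shall see that $H/A$ acts faithfully on $M_1$. Let $X$ be the subgroup of $H$ formed by the elements that act on $M_1=F$ as multiplications, and put $C=X/A=(H/A)\cap F^*$, a cyclic group. For an integer $k$, or a group of order $k$, let $\pi(k)$ be the set of prime divisors of $k$.

\begin{theorem}\label{thm:B}
Let $G$ be a finite solvable group such that $\Delta=\Delta(G)$ has diameter three and $|\beta_\Delta|\ge2$. Then $p$ is odd, $P$ has nilpotency class exactly $3$, and
\[
\gamma_\Delta=\{p\}\cup\pi(|C:K_3|),\qquad\text{where } K_3=C_C(\gamma_3(P)).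
\]
Every $\chi\in\operatorname{Irr}(G)$ whose degree is divisible by primes from both $\pi_0$ and $\pi_1$ has degree divisible by every prime of $\gamma_\Delta$.
\end{theorem}

The case $|\beta_\Delta|\ge2$ does occur.

\begin{theorem}\label{thm:C}
For any disjoint non-empty finite sets $\alpha,\beta$ of odd primes there is a finite solvable group $G$ such that $\Delta=\Delta(G)$ has diameter three, $\alpha_\Delta=\alpha$ and $\beta_\Delta=\beta$.
\end{theorem}

Section~\ref{sec:chars} reduces the computation of degrees to linear algebra in the graded Lie ring of $P$. Section~\ref{sec:family} applies this to an explicit family of groups; it proves Theorem~\ref{thm:C}, which is not used for the other two theorems, and shows the mechanism behind Theorem~\ref{thm:B} in a case where every step can be done by hand. Sections~\ref{sec:H}--\ref{sec:three} show that for $|\beta_\Delta|\ge2$ the Lie ring has, in degrees at most three, one of two shapes. One of them, the chain type, is excluded in Section~\ref{sec:chain}. The other is the shape of the examples,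 and Section~\ref{sec:repeat} finishes the proof for it.

\medskip\noindent\textbf{Notation.} All groups are finite. We write $[x,y]=x^{-1}y^{-1}xy$ and $\chi^g(x)=\chi(gxg^{-1})$. For $N_0\trianglelefteq N$ and $\omega\in\operatorname{Irr}(N_0)$, the set of irreducible characters of $N$ whose restriction to $N_0$ contains $\omega$ is $\operatorname{Irr}(N|\omega)$; characters of a quotient are regarded as characters of the group. The stabilizer of a character $\theta$ in a group $S$ is $I_S(\theta)$. The $r$-part of an integer $k$ is $k_r$. On a field of characteristic $p$, $\varphi$ is the map $x\mapsto x^p$, and $\operatorname{Fix}(\tau)$ is the fixed field of an automorphism $\tau$.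

\section{Degrees, levels and radicals}\label{sec:chars}

\subsection*{Standard facts}
We recall what is used from character theory and coprime action.
\begin{itemize}
\item \emph{Clifford correspondence.} If $N\trianglelefteq G$, $\theta\in\operatorname{Irr}(N)$ and $I=I_G(\theta)$, then induction is a bijection $\operatorname{Irr}(I|\theta)\to\operatorname{Irr}(G|\theta)$.
\item \emph{Extension and Gallagher's theorem.} If $N\trianglelefteq I$, $\gcd(|N|,|I:N|)=1$ and $\theta\in\operatorname{Irr}(N)$ is $I$-invariant, then $\theta$ extends to some $\hat\theta\in\operatorname{Irr}(I)$, and $\operatorname{Irr}(I|\theta)=\{\hat\theta\psi:\psi\in\operatorname{Irr}(I/N)\}$.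
\item \emph{It\^o's theorems.} If $B$ is an abelian normal subgroup of $T$, then $\psi(1)$ divides $|T:B|$ for all $\psi\in\operatorname{Irr}(T)$. If $T$ is solvable and $r$ is a prime, then $r\nmid\psi(1)$ for all $\psi\in\operatorname{Irr}(T)$ if and only if $T$ has a normal abelian Sylow $r$-subgroup.
\item \emph{Glauberman's lemma.} Let a solvable group $S$ act on a group $B$ with $\gcd(|S|,|B|)=1$, and let both act on a non-empty set $\Omega$ so that $(\omega b)^s=\omega^sb^s$. If $B$ is transitive on $\Omega$, then $S$ fixes a point of $\Omega$.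
\item \emph{Coprime action.} Let a solvable group $S$ act on $B$ with $\gcd(|S|,|B|)=1$. Then $C_{B/B_0}(S)=C_B(S)B_0/B_0$ for every $S$-invariant $B_0\trianglelefteq B$. If $B$ is abelian, $B=[B,S]\times C_B(S)$. If $B$ is a $p$-group and $S$ centralizes $B/B'$, then $S$ centralizes $B$.
\item \emph{Characters of $F$.} Fix a primitive complex $p$-th root of unity $\zeta$ and let $\operatorname{Tr}$ be the trace from $F=\mathbb F_{p^n}$ to $\mathbb F_p$. The characters of the additive group $F$ are the $\lambda_b(x)=\zeta^{\operatorname{Tr}(bx)}$, $b\in F$. Multiplication by $y\in F^*$ moves $\lambda_b$ to $\lambda_{by^{\pm1}}$ (the sign depends on conventions and never matters), and for a subfield $E$ the group $\operatorname{Gal}(F/E)$ fixes $\lambda_b$ if and only if $b\in E$.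
\end{itemize}
A group acting on an abelian group $B$ centralizes $B$ if and only if it fixes every character of $B$.

\begin{lemma}\label{lem:TI}
Let $N_0\trianglelefteq N$ and $\omega\in\operatorname{Irr}(N_0)$.
\begin{itemize}
\item[(a)] If $N/N_0$ is abelian, then $\operatorname{Irr}(N/N_0)$ acts transitively on $\operatorname{Irr}(N|\omega)$ by multiplication.
\item[(b)] If $N$ is a $p$-group, a solvable $p'$-group $S$ acts on $N$, and $N_0$ and $\omega$ are $S$-invariant, then some member of $\operatorname{Irr}(N|\omega)$ is $S$-invariant.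
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\chi,\psi\in\operatorname{Irr}(N|\omega)$. By Frobenius reciprocity
\[
0\ne[\chi_{N_0},\psi_{N_0}]=[\chi\cdot(1_{N_0})^N,\psi]=\sum_{\nu\in\operatorname{Irr}(N/N_0)}[\chi\nu,\psi],
\]
and each $\chi\nu$ is irreducible, so $\psi=\chi\nu$ for some $\nu$.

(b) Let $N^{(i)}$ be the derived series of $N$. The subgroups $N_0N^{(i)}$ are $S$-invariant, normal in $N$, and form a chain from $N_0$ to $N$ with abelian factors. Going up one step at a time, we may assume that $N/N_0$ is abelian. Then (a) and Glauberman's lemma apply with $B=\operatorname{Irr}(N/N_0)$ and $\Omega=\operatorname{Irr}(N|\omega)$.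
\end{proof}

\begin{lemma}\label{lem:degrees}
Let $G=PH$ with $P$ a normal $p$-subgroup and $H$ a solvable $p'$-subgroup. Let $\theta\in\operatorname{Irr}(P)$ and $T=I_H(\theta)$.
\begin{itemize}
\item[(a)] $\{\chi(1):\chi\in\operatorname{Irr}(G|\theta)\}=\{\theta(1)\,|H:T|\,\psi(1):\psi\in\operatorname{Irr}(T)\}$.
\item[(b)] If $X$ is an abelian normal subgroup of $H$ and $\chi\in\operatorname{Irr}(G|\theta)$, then $\theta(1)\,|X:X\cap T|$ divides $\chi(1)$, and $\chi(1)$ divides $\theta(1)\,|H:X|\,|X:X\cap T|$.
\item[(c)] A prime $r\ne p$ divides no degree $\chi(1)$, $\chi\in\operatorname{Irr}(G|\theta)$, if and only if $T$ has a normal abelian Sylow $r$-subgroup that is a Sylow subgroup of $H$.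
\end{itemize}
\end{lemma}

\begin{proof}
The stabilizer of $\theta$ in $G$ is $PT$, and (a) follows from the extension theorem, Gallagher's theorem and the Clifford correspondence. For (b), $|H:T|=|H:XT|\,|X:X\cap T|$; and $\psi(1)$ divides $|T:X\cap T|$ by It\^o's first theorem, so $|H:T|\psi(1)$ divides $|H:X\cap T|=|H:X|\,|X:X\cap T|$. Part (c) is (a) together with It\^o's second theorem.
\end{proof}

\subsection*{Levels and radicals}
By Lemma~\ref{lem:degrees} the degrees of $G$ are known once the stabilizers $I_H(\theta)$ are. We sort the characters of $P$ by the lower central series. Let $P$ be any $p$-group. A non-linear $\theta\in\operatorname{Irr}(P)$ has \emph{level} $j\ge2$ if $P_{j+1}\le\ker\theta$ and $P_j\not\le\ker\theta$. Since $P_j/P_{j+1}$ is central in $P/P_{j+1}$, the restriction $\theta_{P_j}$ is a multiple of one non-trivial linear character $\lambda$ of $P_j/P_{j+1}$, and every automorphism that fixes $\theta$ fixes $\lambda$. Conversely, every member of $\operatorname{Irr}(P/P_{j+1}|\lambda)$ with $\lambda\ne1$ and $j\ge2$ has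 level $j$. The stabilizer of $\lambda$ is a matter of linear algebra; the difficulty is that the stabilizer of $\theta$ may be smaller.

Recall that $[P_i,P_l]\le P_{i+l}$, and that the commutator induces biadditive maps $P_i/P_{i+1}\times P_l/P_{l+1}\to P_{i+l}/P_{i+l+1}$ which make $\operatorname{gr}(P)=\bigoplus_iP_i/P_{i+1}$ a Lie ring. For $\lambda\in\operatorname{Irr}(P_j/P_{j+1})$ and $1\le i<j$ the \emph{$i$-th radical} of $\lambda$ is
\[
\operatorname{Rad}_i(\lambda)=\{x\in P_i/P_{i+1}:\ \lambda([x,y])=1\ \text{ for all } y\in P_{j-i}/P_{j-i+1}\}.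
\]
The case of class two shows why radicals are the right objects.

\begin{lemma}\label{lem:class2}
Let $D$ be a central subgroup of $N$ with $N'\le D$, let $\lambda\in\operatorname{Irr}(D)$ and $Z=\{x\in N:\lambda([x,y])=1\text{ for all }y\in N\}$. Then $D\le Z\trianglelefteq N$, every member of $\operatorname{Irr}(Z|\lambda)$ is linear, every $\vartheta\in\operatorname{Irr}(N|\lambda)$ lies over a unique $\xi\in\operatorname{Irr}(Z|\lambda)$, and $\vartheta\mapsto\xi$ is a bijection $\operatorname{Irr}(N|\lambda)\to\operatorname{Irr}(Z|\lambda)$. It commutes with the automorphisms of $N$ that fix $D$ and $\lambda$.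
\end{lemma}

\begin{proof}
The group $Z/\ker\lambda$ is the center of $N/\ker\lambda$, and all characters over $\lambda$ have $\ker\lambda$ in their kernel. So the members of $\operatorname{Irr}(Z|\lambda)$ are linear and $\vartheta_Z=\vartheta(1)\xi$ for one $\xi$. If $x\in N\setminus Z$, choose $y$ with $\lambda([x,y])\ne1$; then $\vartheta(x)=\vartheta(x[x,y])=\vartheta(x)\lambda([x,y])$, so $\vartheta(x)=0$. Now $[\vartheta,\vartheta]=1$ gives $\vartheta(1)^2=|N:Z|$, and $\vartheta$ is determined by $\xi$. Every $\xi$ lies under some $\vartheta$. The last statement holds because the bijection is defined by restriction.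
\end{proof}

So for $j=2$ the characters of $P/P_3$ over $\lambda$ correspond to the extensions of $\lambda$ to the preimage of $\operatorname{Rad}_1(\lambda)$, and these extensions differ by characters of $\operatorname{Rad}_1(\lambda)$. The radical is the only place where an automorphism that fixes $\lambda$ can move a character over $\lambda$. The same is true at every level.

\begin{lemma}\label{lem:radical}
Let a solvable $p'$-group $S$ act on a $p$-group $P$, let $j\ge2$, and let $1\ne\lambda\in\operatorname{Irr}(P_j/P_{j+1})$ be $S$-invariant. If $S$ centralizes $\operatorname{Rad}_i(\lambda)$ for all $1\le i<j$, then $S$ fixes every $\theta\in\operatorname{Irr}(P/P_{j+1}|\lambda)$.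
\end{lemma}

\begin{proof}
Put $N_i=P_i/P_{j+1}$. We show by downward induction on $k$ that every $\vartheta\in\operatorname{Irr}(N_k|\lambda)$ is $P$-conjugate to an $S$-invariant character. For $k=j$ this is the hypothesis on $\lambda$, and for $k=1$ it is the assertion, since $P$ fixes its own characters. Let $k<j$. A constituent of $\vartheta_{N_{k+1}}$ lies over $\lambda$, because $N_j$ is central, so by induction it is conjugate to an $S$-invariant $\omega\in\operatorname{Irr}(N_{k+1}|\lambda)$. As $\lambda$ is $P$-invariant we may conjugate $\vartheta$ and assume that it lies over $\omega$. There are three cases, according to the position of $N_{j-k}$, the term paired with $N_k$, relative to $N_k$.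

\emph{Case $2k>j$.} Here $N_k$ is abelian. Let $\omega_0\in\operatorname{Irr}(N_k|\omega)$ be $S$-invariant (Lemma~\ref{lem:TI}(b)) and write $\vartheta=\omega_0\nu$ with $\nu\in\operatorname{Irr}(N_k/N_{k+1})$. For $y\in N_{j-k}$ and $x\in N_k$ we have $yxy^{-1}=x[x,y^{-1}]$ with $[x,y^{-1}]\in N_j$, so conjugation by $y$ multiplies $\vartheta$ by the character $x\mapsto\lambda([x,y])^{-1}$ of $N_k/N_{k+1}$. These characters form a subgroup $B$ of $\operatorname{Irr}(N_k/N_{k+1})$ whose common kernel is $\operatorname{Rad}_k(\lambda)$; by duality $B$ consists of all characters trivial on $\operatorname{Rad}_k(\lambda)$, and $\operatorname{Irr}(N_k/N_{k+1})/B\cong\operatorname{Irr}(\operatorname{Rad}_k(\lambda))$. The group $S$ acts trivially on this quotient, so the coset $\nu B$ is $S$-invariant, and by Glauberman's lemma it contains an $S$-invariant $\nu_0$. Then $\vartheta$ is conjugate to $\omega_0\nu_0$.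

\emph{Case $2k=j$.} Here $N_k'\le N_j$ and $N_{k+1}$ is central in $N_k$. Apply Lemma~\ref{lem:class2} with $N=N_k$, $D=N_j$; then $Z/N_{k+1}=\operatorname{Rad}_k(\lambda)$, and the character $\xi$ under $\vartheta$ lies in $\operatorname{Irr}(Z|\omega)$. This set has an $S$-invariant member, and its members differ by characters of $Z/N_{k+1}$, all fixed by $S$. So $\xi$ is $S$-invariant, and so is $\vartheta$.

\emph{Case $2k<j$.} Here $N_{j-k}\le N_{k+1}$ and $[N_{j-k},N_{k+1}]=1$, so $\omega_{N_{j-k}}$ is a multiple of a linear character $\kappa$ over $\lambda$. Let $I=I_{N_k}(\omega)$, an $S$-invariant subgroup containing $N_{k+1}$. If $x\in I$, then $\kappa^x=\kappa$; since $\kappa^x(y)=\kappa(y)\lambda([y,x^{-1}])$ for $y\in N_{j-k}$, this gives $xN_{k+1}\in\operatorname{Rad}_k(\lambda)$. Hence $S$ centralizes the abelian group $I/N_{k+1}$. By Lemma~\ref{lem:TI}, $\operatorname{Irr}(I|\omega)$ has an $S$-invariant member and any two members differ by a character of $I/N_{k+1}$; so all members are $S$-invariant. By the Clifford correspondence $\vartheta$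 is induced from one of them.
\end{proof}

\section{A family of examples}\label{sec:family}

We build a group of class three in which $P/P'$, $P_2/P_3$ and $P_3$ are three copies of a field $F$, a subgroup $C_1$ of $F^*$ acts on them by $y$, $y^{1+p}$ and $y^{2+p}$, and the Galois group acts in the natural way. The primes of $\pi_0$ will be those of the Galois group. Everything is decided by the small subgroup of $C_1$ that centralizes $P_3$.

Let $n>1$ be odd, let $p>3$ be a prime not dividing $n$, and put $F=\mathbb F_{p^n}$, $\Phi=(p^n-1)/(p-1)$, $\Gamma=\operatorname{Gal}(F/\mathbb F_p)$. Let $C_1\le F^*$ be the subgroup of order $\Phi$ and $H=C_1\rtimes\Gamma$, a $p'$-group. On $L=F\oplus F\oplus F$ define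
\[
[(x,v,t),(x',v',t')]=\bigl(0,\ xx'^{\,p}-x'x^p,\ xv'-x'v\bigr).
\]
This bracket is $\mathbb F_p$-bilinear and alternating. The double bracket of elements with first coordinates $x,x',x''$ is $(0,0,-x''(xx'^{\,p}-x'x^p))$, and in the cyclic sum the six terms cancel in pairs; so $L$ is a Lie algebra over $\mathbb F_p$. The group $H$ acts on it by automorphisms: $y\in C_1$ sends $(x,v,t)$ to $(yx,y^{1+p}v,y^{2+p}t)$, and $\Gamma$ acts on each coordinate.

As $n$ is odd, $\Phi=1+p+\dots+p^{n-1}\equiv1\pmod{p+1}$, so $y\mapsto y^{1+p}$ is a bijection of $C_1$. Since $\Phi>p^{n-1}$, the group $C_1$ lies in no proper subfield and therefore spans $F$ additively. The additive span of the elements $xx'^{\,p}-x'x^p$ is non-zero and stable under multiplication by $C_1^{1+p}=C_1$, so it is $F$. Hence the lower central series of $L$ is $L>0\oplus F\oplus F>0\oplus0\oplus F>0$.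

Since the class $3$ is less than $p$, the Lazard correspondence applies: the product
\[
u*u'=u+u'+\tfrac12[u,u']+\tfrac1{12}\bigl([u,[u,u']]+[u',[u',u]]\bigr)
\]
makes $L$ a $p$-group $P$ with the same lower central series, automorphisms of $L$ are automorphisms of $P$, and $\operatorname{gr}(P)=\operatorname{gr}(L)$. Put $G=PH$, a solvable group. We identify each factor $P_i/P_{i+1}$, $i=1,2,3$, with $F$.

\begin{proposition}\label{prop:family}
Assume that $\gcd(n,p^n-1)=1$ and that $\gcd(p+2,\Phi)=z$ is a prime with $z^2\nmid\Phi$. Let $\ell$ be the order of $p$ modulo $z$, and assume $\pi(\ell)\ne\pi(n)$. Then $\Delta=\Delta(G)$ has diameter three, and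
\[
\alpha_\Delta=\pi(n)\setminus\pi(\ell),\quad\beta_\Delta=\pi(\ell),\quad\gamma_\Delta=\{p\}\cup\pi(\Phi/z),\quad\delta_\Delta=\{z\}.
\]
\end{proposition}

\begin{proof}
Since $\Phi\equiv n\pmod{p-1}$, we have $\gcd(\Phi,p-1)=\gcd(n,p-1)=1$, so $F^*=C_1\times\mathbb F_p^*$. Also $\ell\mid n$, $\ell>1$ (as $z\nmid p-1$), $z\nmid n$ and $z\ne p$. We compute the degrees over each $\theta\in\operatorname{Irr}(P)$ by Lemma~\ref{lem:degrees}, with $X=C_1$.

\emph{$\theta=1$.} The degrees are those of $H$ and divide $n$. The degree $n$ occurs: a faithful character of $C_1$ is fixed by $\varphi^i$ only if $\Phi\mid p^i-1$, which fails for $0<i<n$, so it induces irreducibly to $H$.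

\emph{$\theta=\lambda_b\ne1$ linear.} As $F^*=C_1\mathbb F_p^*$, we may conjugate and take $b\in\mathbb F_p^*$. The stabilizer contains $\Gamma$ and meets $C_1$ trivially, so it is the abelian group $\Gamma$. The only degree is $\Phi$.

\emph{Level $2$.} Let $\theta$ lie over $\lambda=\lambda_b$ on $P_2/P_3$. As $C_1^{1+p}=C_1$, we may again take $b\in\mathbb F_p^*$, and $I_H(\lambda)=\Gamma$. From $\operatorname{Tr}(b(xx'^{\,p}-x'x^p))=b\operatorname{Tr}(x'(x^{p^{n-1}}-x^p))$ we get $\operatorname{Rad}_1(\lambda)=\{x:x^{p^2}=x\}=\mathbb F_p$, because $n$ is odd. The group $\Gamma$ centralizes this radical, so $I_H(\theta)=\Gamma$ by Lemma~\ref{lem:radical}. The degrees are $\theta(1)\Phi$, with $\theta(1)>1$ a power of $p$.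

\emph{Level $3$.} Let $\theta$ lie over $\lambda=\lambda_b$ on $P_3$. The pairing $(x,v)\mapsto\operatorname{Tr}(bxv)$ is non-degenerate, so \emph{both radicals vanish}, and Lemma~\ref{lem:radical} gives $I_H(\theta)=I_H(\lambda)=:T$. Moreover $T\cap C_1=K_3:=\{y\in C_1:y^{2+p}=1\}$, the subgroup of order $z$, whatever $\theta$ is. By Lemma~\ref{lem:degrees}(b) every degree over $\theta$ is divisible by $p\,\Phi/z$ and divides $\theta(1)\,n\,\Phi/z$; in particular it is prime to $z$.

It remains to see which primes $r\mid n$ divide a degree at level $3$. Let $R_r$ be the Sylow $r$-subgroup of $\Gamma$; it is a Sylow subgroup of $H$ as $r\nmid\Phi$, and its fixed field is $F_r=\mathbb F_{p^{n/n_r}}$. It centralizes $K_3$ if and only if $z\mid p^{n/n_r}-1$, that is $\ell\mid n/n_r$, that is $r\nmid\ell$.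

Let $r\nmid\ell$, so that $K_3\le F_r^*$. As $z^2\nmid\Phi$ we have $C_1=K_3\times C_1^{2+p}$, whence $F^*=C_1^{2+p}F_r^*$. So after conjugation by $C_1$ we have $b\in F_r$ and $R_r\le T$. The group $T/K_3$ embeds in $\Gamma$ and is abelian, so $K_3R_r=K_3\times R_r$ is normal in $T$, and then so is its Sylow subgroup $R_r$. By Lemma~\ref{lem:degrees}(c), $r$ divides no degree at level $3$.

Let $r\mid\ell$. As $K_3\trianglelefteq H$, no Sylow $r$-subgroup of $H$ centralizes $K_3$. If $T$ had a normal subgroup $S$ that is a Sylow $r$-subgroup of $H$, then $[S,K_3]\le S\cap K_3=1$, which is false. By Lemma~\ref{lem:degrees}(c), $r$ divides some degree over $\theta$, and this degree is divisible by $p\,\Phi/z$.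

The sets $\pi(n)$ and $\{p\}\cup\pi(\Phi)$ are disjoint cliques that cover the vertex set, and by the first three cases they are the components of $\Delta(G/P_3)$. The edges between them come from level $3$: the primes of $\pi(\ell)$ are adjacent to all of $\{p\}\cup\pi(\Phi/z)$, the primes of $\pi(n)\setminus\pi(\ell)$ have no neighbor in the other clique, and neither has $z$. Any two vertices are joined by a path of length at most three through some $r\mid\ell$ and $p$; a prime of $\pi(n)\setminus\pi(\ell)$ and $z$ are not adjacent and have no common neighbor. So the diameter is three, the two cliques are $\pi_0$ and $\pi_1$, and the four sets are as stated.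
\end{proof}

Two features of this computation are the content of the general proof. First, the edges between $\pi_0$ and $\pi_1$ come from a single level at which the radicals vanish, so all characters that produce such edges have the same primes of $\pi_1$ in their degree. Second, whether $r\in\pi_0$ takes part is governed by whether its Sylow subgroup centralizes the kernel $K_3$.

\begin{example}\label{ex:449}
Take $n=15$ and $p=449$. Then $p\equiv-1\pmod{15}$, so $p^{15}-1\equiv-2$ modulo $3$ and $5$. We have $p+2=451=11\cdot41$. Modulo $41$, $2^{10}\equiv-1$, so $p^{15}\equiv(-2)^{15}\equiv32\not\equiv1$. Modulo $11$, $(-2)^5=-32\equiv1$, so $\ell=5$. Modulo $121$, $p\equiv-35$, $35^2\equiv15$, $35^4\equiv-17$, so $p^5\equiv595\equiv111\not\equiv1$; and $(p^{15}-1)/(p^5-1)\equiv3\pmod{11}$. Hence $z=11$ and $121\nmid\Phi$. Proposition~\ref{prop:family} gives $\alpha_\Delta=\{3\}$, $\beta_\Delta=\{5\}$, $\delta_\Delta=\{11\}$, and $3\sim5\sim449\sim11$ is a shortest path.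
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $N_\alpha$ and $N_\beta$ be the products of the primes in $\alpha$ and in $\beta$. Choose $k\ge1$ such that $\ell:=N_\beta^k$ satisfies $2\ell>\max\alpha$ and $\ell>3$, and put $n=\ell N_\alpha$, an odd number. We want a prime $p$ for which $p+2$ and $\Phi$ share exactly one prime $z$, with $p\equiv-2$ of order $\ell$ modulo $z$.

By Zsigmondy's theorem, for every exponent other than $1$ and $6$ there is a prime modulo which $2$ has exactly that order; as $2\ell>6$, there is a prime $z$ modulo which $2$ has order $2\ell$. Then $z\equiv1\pmod{2\ell}$, so $z>2\ell$ and $z\nmid3n$. Also $2^\ell\equiv-1$, so $(-2)^\ell\equiv1\pmod z$; and if $(-2)^i\equiv1$, then $2^{2i}\equiv1$ and $\ell\mid i$. Thus $-2$ has order $\ell$ modulo $z$. Of the $z$ residues $x+iz$ modulo $z^2$ that lift $-2$, exactly one has $\ell$-th power $1$, because $(x+iz)^\ell\equiv x^\ell+i\ell x^{\ell-1}z$ and $z\nmid\ell x$. By the Chinese remainder theorem and Dirichlet's theorem there is a prime $p>3$ with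
\begin{itemize}
\item[(i)] $p\equiv-1$ modulo every prime dividing $3n$;
\item[(ii)] $p\equiv-2\pmod z$ and $p^\ell\not\equiv1\pmod{z^2}$;
\item[(iii)] $p\equiv1$ modulo every prime $z'\ne z$ with $z'\mid2^n+1$ and $z'\nmid3n$.
\end{itemize}
By (i), $p\nmid n$ and $p^n-1\equiv-2\not\equiv0$ modulo every prime of $n$. By (ii), $p$ has order $\ell>1$ modulo $z$, and $\ell\mid n$, so $z$ divides $p+2$ and $\Phi$. Let $z'$ be a prime dividing $p+2$ and $\Phi$. Then $(-2)^n\equiv1$, so $z'\mid2^n+1$. By (i), $z'\nmid3n$, since $p+2\equiv1$ modulo the primes of $3n$. If $z'\ne z$, then (iii) gives $1\equiv-2\pmod{z'}$, so $z'=3$, which was just excluded. Finally $(p^n-1)/(p^\ell-1)\equiv N_\alpha\not\equiv0\pmod z$, so $z^2\nmid p^n-1$ by (ii). Hence $\gcd(p+2,\Phi)=z$, and Proposition~\ref{prop:family} applies with $\pi(\ell)=\beta$ and $\pi(n)\setminus\pi(\ell)=\alpha$.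
\end{proof}

\section{The complement and an arithmetic lemma}\label{sec:H}

From now on $G$ is solvable, $\Delta=\Delta(G)$ has diameter three, the notation is that of (F1)--(F3), and $\alpha,\beta,\gamma,\delta$ stand for $\alpha_\Delta,\dots,\delta_\Delta$. We assume
\[
|\beta|\ge2,\qquad\text{so that}\qquad|\pi_0|\ge3 .
\]
The class $c$ is at least $3$, since $\Delta(G)$ is connected and $\Delta(G/P_3)$ is not. The group $P$ acts trivially on each $M_i$, so by (F2) the $M_i$ are irreducible $\mathbb F_pH$-modules of dimension $n$. As $[P,G]=P'[P,H]$, coprime action gives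
\[
P/P'=M_1\times Z_1,\qquad Z_1=C_{P/P'}(H)=C_P(H)P'/P'.
\]
The first task is to show that $H$ resembles the group $C_1\rtimes\Gamma$ of Section~\ref{sec:family}. The only input is that $\Delta(G/P_3)$ has no edge between $\pi_0$ and $\pi_1$.

\begin{proposition}\label{prop:H}
\begin{itemize}
\item[(a)] $C_H(M_1)=A$; $X$ is an abelian normal subgroup of $H$, and $H/X$ is cyclic of order $d$ dividing $n$.
\item[(b)] $\pi_0=\pi(d)$, $\pi_1=\{p\}\cup\pi(C)$, and $n\ge d\ge30$.
\item[(c)] Let $R$ be a Hall $\pi_0$-subgroup of $H$. Then $R$ is abelian, $H=XR$, $R\cap X\le A$, and the Hall $\pi_0$-subgroups of $H$ are the $X$-conjugates of $R$. The identification $M_1=F$ can be rescaled, without changing $C$, so that $R$ acts as $\operatorname{Gal}(F/F_0)$, where $F_0=\mathbb F_{p^{n_0}}$ and $n_0=n/d$.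
\item[(d)] $F^*=C_1\times F_0^*$, where $C_1\le C$ has order $\Phi=(p^n-1)/(p^{n_0}-1)$, prime to $p^{n_0}-1$. The group $C_1$ lies in no proper subfield of $F$.
\item[(e)] $r\nmid p^n-1$ for all $r\in\pi_0$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Step 1: part (a).} An element of $H$ that centralizes $M_1$ centralizes $P/P'$, hence $P$. So $H/A\le\Gamma L(1,F)$. The group $X$ is abelian because $X/A$ is cyclic and $A$ is central, and $H/X$ embeds in $\operatorname{Gal}(F/\mathbb F_p)$. For $\theta\in\operatorname{Irr}(P)$ we have $A\le I_X(\theta)$, so $|X:I_X(\theta)|$ divides $|C|$, and Lemma~\ref{lem:degrees}(b) shows that every vertex lies in $\{p\}\cup\pi(d)\cup\pi(C)$.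

\emph{Step 2: the cyclic group $H/X$ has no irreducible $\mathbb F_p$-module of dimension $n$.} If it acts on an irreducible module as a group of order $e\mid n$, the dimension is $1<n$ for $e=1$, and for $e>1$ it is the order of $p$ modulo $e$, which is less than $e\le n$. In particular $X$ does not centralize $M_1$ or $M_2$, and $C\ne1$.

\emph{Step 3: $\pi(C)\subseteq\pi_1$ and $\pi_0\subseteq\pi(d)$.} Regard $\lambda_b\in\operatorname{Irr}(M_1)$, $b\ne0$, as a linear character of $P$ trivial on $Z_1$. Then $I_X(\lambda_b)=A$, so $|C|$ divides all degrees over $\lambda_b$, and $\pi(C)$ lies in one component of $\Delta(G/P_3)$. Suppose $\pi(C)\subseteq\pi_0$. The degrees over a character $\theta$ of level $2$ are degrees of $G/P_3$ divisible by $p\in\pi_1$, so they are prime to $|C|$, and Lemma~\ref{lem:degrees}(b) gives $X\le I_H(\theta)$. Every non-trivial character of $M_2$ lies under such a $\theta$ and is then fixed by $X$. So $X$ centralizes $M_2$, contrary to Step 2. Hence $\pi(C)\subseteq\pi_1$, and $\pi_0\subseteq\pi(d)$ by Step 1.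

\emph{Step 4: the group $R$.} Let $d_0\ge2$ be the $\pi_0$-part of $d$, and for the moment put $n_0=n/d_0$. The image of $R\cap X$ in $C$ is a $\pi_0$-group, hence trivial, so $R\cap X=R\cap A$. Thus $R/(R\cap A)\cong RX/X$ is cyclic of order $d_0$, and $R$ is abelian. A generator acts on $F$ as $x\mapsto u\tau(x)$, where $\tau$ generates $\operatorname{Gal}(F/F_0)$ with $F_0=\mathbb F_{p^{n_0}}$; its $d_0$-th power is multiplication by the norm of $u$ to $F_0$, so this norm is $1$. By Hilbert's Theorem 90, $u=u_0/\tau(u_0)$ for some $u_0\in F^*$, and in the coordinate $x/u_0$ the generator acts as $\tau$, while multiplications are unchanged. The subgroup $RX$ is normal in $H$ of $\pi_0'$-index, so it contains all Hall $\pi_0$-subgroups of $H$, and these are conjugate under $X$.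

\emph{Step 5: parts (d) and (e).} Let $b\in F^*$. The degrees over $\lambda_b$ are degrees of $G/P_3$ divisible by $|C|>1$, so they involve no prime of $\pi_0$. Hence $I_H(\lambda_b)$ contains a Hall $\pi_0$-subgroup of $H$, and $R$ fixes an $X$-conjugate $\lambda_{by}$, $y\in C$; that is, $by\in F_0$. So $F^*=CF_0^*$, and $\Phi=|F^*:F_0^*|=|C:C\cap F_0^*|$ divides $|C|$. Since $\Phi\equiv d_0\pmod{p^{n_0}-1}$, the number $\gcd(\Phi,p^{n_0}-1)=\gcd(d_0,p^{n_0}-1)$ divides both $|C|$ and $d_0$, so it is $1$. This gives the decomposition in (d). A prime $r\in\pi_0$ divides $d_0$, so it does not divide $p^{n_0}-1$, and it does not divide $\Phi$; this is (e). Finally $\Phi>p^{n-n_0}\ge p^{n/2}$, and a proper subfield has at most $p^{n/2}$ elements.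

\emph{Step 6: $d_0=d$.} An element of $H$ acting on $F$ as $x\mapsto ux^{p^t}$ acts on $C$ by conjugation as $\varphi^t$. By (d) only the elements of $X$ centralize $C$. So a faithful linear character of $C=X/A$ has stabilizer $X$ in $H$ and induces to an irreducible character of degree $d$. Thus $\pi(d)$ lies in one component of $\Delta(G/P_3)$ and contains $\pi_0$; so $\pi(d)=\pi_0$, $d_0=d$, $H=XR$, and $\pi_1=\{p\}\cup\pi(C)$ by Steps 1 and 3. As $|\pi_0|\ge3$, $d\ge2\cdot3\cdot5$.
\end{proof}

Fix $R$ and the identification in (c). For $r\in\pi_0$ let $R_r$ be the Sylow $r$-subgroup of $R$. It is a Sylow subgroup of $H$, it acts on $F$ and on $C$ as the non-trivial group $\operatorname{Gal}(F/F_r)$ with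
\[
F_r=\mathbb F_{p^{n/d_r}}\supseteq F_0,
\]
and since $H=RX$ with $R$ abelian, the Sylow $r$-subgroups of $H$ are the $X$-conjugates of $R_r$. All of them act on $C$ as $R_r$ does. The group $A$ centralizes every $M_j$, so $C$ acts on $M_j$; put
\[
K_j=C_C(M_j),\qquad X_j=C_X(M_j),\qquad X_j/A=K_j .
\]

\subsection*{Sums of few powers of $p$}
The group $C_1$ will act on the factors $M_j$ through exponents such as $1+p^a$ or $2+p^a$, and two exponents give the same action exactly when they agree modulo $\Phi$. The bound $d\ge30$ makes $\Phi$ nearly as large as $p^n$, and then a congruence between short sums of powers of $p$ forces the sums to have the same digits.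

For $s\in\mathbb Z/n$ the power $p^s$ is well defined modulo $p^n-1$, hence modulo $\Phi$. For a multiset $S$ of at most four elements of $\mathbb Z/n$ put $w(S)=\sum_{s\in S}p^s$. \emph{Carrying} means replacing $p$ copies of an element $s$ by one copy of $s+1$; it does not change $w(S)$ modulo $p^n-1$. After finitely many carries we reach a multiset $D(S)$ with all multiplicities at most $p-1$, the \emph{pattern} of $S$. It lists the base-$p$ digits of an integer in $[0,p^n-2]$ congruent to $w(S)$, so it is determined by $w(S)$ modulo $p^n-1$. We have $|D(S)|\le|S|$, $D(S)=\emptyset$ only for $S=\emptyset$, $D(S)=S$ if the elements of $S$ are distinct, and $D(S+t)=D(S)+t$, while $w(S+t)=p^tw(S)$.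

\begin{lemma}\label{lem:digits}
Let $S,S'$ be multisets of at most four elements of $\mathbb Z/n$. If $w(S)\equiv w(S')\pmod\Phi$, then $D(S)=D(S')$.
\end{lemma}

\begin{proof}
The at most eight points of $S$ and $S'$ cut the cycle $\mathbb Z/n$ into at most eight arcs, one of length at least $n/8$. Translating $S$ and $S'$ by a common $t$, which preserves hypothesis and conclusion, we may assume that all points have representatives in $[0,7n/8]$. With these representatives $x=w(S)-w(S')$ is an integer divisible by $\Phi$ with $|x|\le4p^{7n/8}$. Since $n_0\le n/30$ and $n\ge30$,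
\[
\Phi>p^{n-n_0}\ge p^{29n/30}=p^{11n/120}\,p^{7n/8}\ge2^{11/4}\,p^{7n/8}>4p^{7n/8}.
\]
So $x=0$, and $w(S)\equiv w(S')\pmod{p^n-1}$.
\end{proof}

\section{Active primes}\label{sec:active}

A prime $r\in\pi_0$ is \emph{active at level $j$} if $r\mid\chi(1)$ for some $\chi\in\operatorname{Irr}(G)$ lying over a character of $P$ of level $j$. Such a degree is divisible by $p$, so $r\sim p$, and $j\ne2$ because $G/P_3$ has no degree divisible by $rp$. Conversely, let $\chi(1)$ be divisible by $r\in\pi_0$ and by a prime of $\pi_1$. Then $P_3\not\le\ker\chi$, so $\chi$ lies over a character of level at least $3$. We record: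
\begin{equation}\label{eq:active}
\begin{gathered}
r\in\beta\iff r\text{ is active at some level};\qquad\text{no prime is active at level }2;\\
p\in\gamma,\qquad\delta\subseteq\pi(C).
\end{gathered}
\end{equation}
Inactivity is a strong condition, and it is our source of information: all primes of $\pi_0$ are inactive at level $2$, and the primes of $\alpha$ are inactive at every level.

\begin{lemma}\label{lem:inactive}
Let $r\in\pi_0$ be not active at level $j$, $2\le j\le c$. Let $1\ne\lambda\in\operatorname{Irr}(M_j)$ and $T=I_H(\lambda)$. Then $T$ has a normal subgroup $U$ that is a Sylow $r$-subgroup of $H$, and $U$ fixes every $\theta\in\operatorname{Irr}(P/P_{j+1}|\lambda)$. Moreover $R_r$ centralizes $K_j$.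
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:TI}(b) some $\theta_0\in\operatorname{Irr}(P/P_{j+1}|\lambda)$ is $T$-invariant, so $I_H(\theta_0)=T$, and Lemma~\ref{lem:degrees}(c) provides $U$. For any $\theta$ over $\lambda$ the group $I_H(\theta)\le T$ also contains a Sylow $r$-subgroup of $H$, and $U$ is the only one in $T$. Finally $X_j\le T$, so $[X_j,U]\le X\cap U\le A$, as $r\nmid|C|$. Thus $U$ centralizes $K_j$, and $U$ acts on $C$ as $R_r$ does.
\end{proof}

At level $2$ this says that radicals are small.

\begin{lemma}\label{lem:smallrad}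
For every $1\ne\lambda\in\operatorname{Irr}(M_2)$ there is $y\in C$ with $\operatorname{Rad}_1(\lambda)\cap M_1\subseteq yF_0$.
\end{lemma}

\begin{proof}
For each $r\in\pi_0$ let $U_r\trianglelefteq I_H(\lambda)$ be as in Lemma~\ref{lem:inactive}. The product of the $U_r$ is a Hall $\pi_0$-subgroup $R'$ of $H$, and it fixes all of $\operatorname{Irr}(P/P_3|\lambda)$. Apply Lemma~\ref{lem:class2} to $N=P/P_3$, $D=M_2$; here $Z/D=\operatorname{Rad}_1(\lambda)$. The group $R'$ fixes every $\xi\in\operatorname{Irr}(Z|\lambda)$. With $\xi$ also $\xi\nu$ lies over $\lambda$ for every $\nu\in\operatorname{Irr}(Z/D)$, so $R'$ fixes every $\nu$ and centralizes $\operatorname{Rad}_1(\lambda)$. As $R'$ is an $X$-conjugate of $R$, its fixed points on $M_1=F$ form a set $yF_0$ with $y\in C$.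
\end{proof}

\section{Coordinates on the Lie algebra}\label{sec:coord}

The $M_i$ are elementary abelian, so $L=M_1\oplus M_2\oplus\dots\oplus M_c$ is a Lie algebra over $\mathbb F_p$; it is an ideal of $\operatorname{gr}(P)=L\oplus Z_1$, and $H$ acts on it by automorphisms. We use the Jacobi identity in the two forms
\begin{equation}\label{eq:jacobi}
[[u,v],w]=[[u,w],v]+[u,[v,w]],\qquad[u,[v,w]]=[[u,v],w]-[[u,w],v].
\end{equation}
To compute radicals we need the bracket explicitly. Over $\mathbb F_p$ it is an unknown bilinear map; over $F$ the group $C$ becomes diagonal, and the bracket of two eigenvectors is an eigenvector. So we work in $L\otimes F=L\otimes_{\mathbb F_p}F$, on which $H$ acts $F$-linearly. Let $\operatorname{Fr}=\mathrm{id}\otimes\varphi$. It is a $\varphi$-semilinear automorphism of the Lie ring $L\otimes F$ whose set of fixed points is $L$.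

The automorphisms $\varphi^k$ of $F$, $k\in\mathbb Z/n$, are linearly independent over $F$, so the vectors $(x^{p^k})_k$, $x\in F$, span $F^n$. Hence $M_1\otimes F$ has a basis $e_k$, $k\in\mathbb Z/n$, such that $x\in M_1=F$ equals $\sum_kx^{p^k}e_k$. Comparing both sides on elements of $M_1$, we find
\begin{equation}\label{eq:ek}
\operatorname{Fr}e_k=e_{k+1},\qquad y\,e_k=y^{p^k}e_k\ \ (y\in C),\qquad\rho\,e_k=e_{k-t}\ \ (\rho\in R\text{ acting on }F\text{ as }\varphi^t),
\end{equation}
where on the left of the second formula $y$ acts as a group element. For $x\in F$ we write $x_k=x^{p^k}$. A \emph{monomial} of degree $j$ is a left-normed bracket $[e_{s_1},\dots,e_{s_j}]=[\dots[[e_{s_1},e_{s_2}],e_{s_3}],\dots,e_{s_j}]$; its \emph{weight} is $\mu=p^{s_1}+\dots+p^{s_j}$ modulo $p^n-1$, and $y\in C$ multiplies it by $y^\mu$. Applying $\operatorname{Fr}^k$ adds $k$ to all indices, so every identity between brackets of the $e_k$ proved at index $0$ holds at every index; we use this without comment. One non-zero monomial suffices to coordinatize a whole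 factor.

\begin{lemma}\label{lem:monomial}
Let $v_k=[e_{k+s_1},\dots,e_{k+s_j}]$, $k\in\mathbb Z/n$, let $\mu$ be the weight of $v_0$, and suppose $v_0\ne0$.
\begin{itemize}
\item[(a)] The $v_k$ form a basis of $M_j\otimes F$.
\item[(b)] The map $x\mapsto\sum_kx_kv_k$ is an additive isomorphism $F\to M_j$. In this coordinate $y\in C$ acts as multiplication by $y^\mu$, and $R$ acts as it does on $M_1$, that is, as $\operatorname{Gal}(F/F_0)$.
\item[(c)] $K_j=\{y\in C:y^\mu=1\}$, and $I_X(\lambda)=X_j$ for every $1\ne\lambda\in\operatorname{Irr}(M_j)$.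
\item[(d)] For $b\in F$ let $\tilde\lambda_b$ be the $F$-linear form on $M_j\otimes F$ with $\tilde\lambda_b(v_k)=b_k$. Then $\lambda_b=\zeta^{\tilde\lambda_b}$ on $M_j$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:ek}, $\operatorname{Fr}v_k=v_{k+1}$, $yv_k=(y^\mu)_kv_k$ and $\rho v_k=v_{k-t}$. Put $\eta(x)=\sum_kx_kv_k$. Then $\eta(x)$ is fixed by $\operatorname{Fr}$, so it lies in $M_j$; and $y\eta(x)=\eta(y^\mu x)$, $\rho\eta(x)=\eta(x^{p^t})$. Since $H=XR$, the image $\eta(F)$ is a submodule of $M_j$. Its $F$-span is the span of the $v_k$, because the vectors $(x_k)_k$ span $F^n$; so it is non-zero, and $\eta(F)=M_j$ by irreducibility. Then $\eta$ is bijective as $|F|=|M_j|$, and the $n$ vectors $v_k$ span a space of dimension $n$. This proves (a) and (b). Part (c) follows, as $y$ moves $\lambda_b$ to $\lambda_{by^{\pm\mu}}$. For (d), $\tilde\lambda_b(\eta(x))=\sum_kb_kx_k=\operatorname{Tr}(bx)$.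
\end{proof}

By (d), an element $x\in M_i$ satisfies $\lambda_b([x,M_{j-i}])=1$ if and only if $\tilde\lambda_b([x,v])=0$ for all $v$ in a basis of $M_{j-i}\otimes F$; and $b_k\ne0$ for all $k$ when $\lambda_b\ne1$.

\begin{corollary}\label{cor:weights}
Let $M_i\otimes F$ and $M_j\otimes F$ contain non-zero monomials of weights $w(S)$ and $w(S')$, with $|S|,|S'|\le4$. If there is a non-zero additive map $M_i\to M_j$ that commutes with $C_1$, then $D(S')$ is a translate of $D(S)$. In particular, if one space $M_j\otimes F$ contains non-zero monomials of weights $w(S)$ and $w(S')$, then $D(S')$ is a translate of $D(S)$.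
\end{corollary}

\begin{proof}
Let $v_k$, $v'_k$ be the bases given by Lemma~\ref{lem:monomial}. The $F$-linear extension of the map sends some $v_k$ to a vector with a non-zero coefficient at some $v'_{k'}$. Comparing the action of $y\in C_1$ on this coefficient gives $p^kw(S)\equiv p^{k'}w(S')\pmod\Phi$, and Lemma~\ref{lem:digits} gives $D(S)+k=D(S')+k'$. For the last statement use the identity map.
\end{proof}

\subsection*{Degree two}

\begin{proposition}\label{prop:deg2}
There is $a\in\mathbb Z/n$, $a\ne0$, with the following properties. Put $f_k=[e_k,e_{k+a}]$ and $\sigma=\varphi^a$.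
\begin{itemize}
\item[(a)] The $f_k$ form a basis of $M_2\otimes F$, and $[e_k,e_l]=0$ unless $l=k\pm a$.
\item[(b)] $Z_1$ is central in $\operatorname{gr}(P)$, and $M_{i+1}=[M_i,M_1]$ for $1\le i<c$.
\item[(c)] $\operatorname{Fix}(\sigma^2)\subseteq F_0$.
\item[(d)] Let $a_0=\gcd(a,n)$ and let $m=n/a_0$ be the order of $a$ in $\mathbb Z/n$. Then $m=dm_0$ for an integer $m_0$. In particular $m\ge30$, and $ia\ne0$ for $0<i<30$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{$[M_1,M_1]=M_2$.} Otherwise the submodule $[M_1,M_1]$ of $M_2$ is $0$. We show that radicals are then too large. Let $1\ne\lambda\in\operatorname{Irr}(M_2)$. For $z\in Z_1$ the map $\eta_z:x\mapsto[x,z]$ is an $H$-homomorphism $M_1\to M_2$. If all $\eta_z$ vanish, then $M_1\le\operatorname{Rad}_1(\lambda)$, contrary to Lemma~\ref{lem:smallrad}. Otherwise one of them, $\eta$, is an isomorphism by irreducibility, and $\eta_z=\eta\epsilon_z$ with $\epsilon_z\in\operatorname{End}_H(M_1)$. The map $\epsilon_z$ commutes with $C_1$, which spans $F$, so it is multiplication by an element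 of $F$; it commutes with $R$, so this element lies in $F_0$. Write $\lambda\circ\eta=\lambda_b$, $b\ne0$. If $\operatorname{Tr}_{F/F_0}(bx)=0$, then $\operatorname{Tr}(b\epsilon_zx)=\operatorname{Tr}_{F_0/\mathbb F_p}(\epsilon_z\operatorname{Tr}_{F/F_0}(bx))=0$ for all $z$, so $x\in\operatorname{Rad}_1(\lambda)$. There are $p^{n-n_0}>p^{n_0}$ such $x$, again contrary to Lemma~\ref{lem:smallrad}.

(a) Some $[e_i,e_l]$ is non-zero; shifting indices, $[e_0,e_a]\ne0$ for some $a\ne0$. By Lemma~\ref{lem:monomial} the $f_k$ form a basis. If $[e_k,e_l]\ne0$, then $k\ne l$, and Corollary~\ref{cor:weights} gives $\{k,l\}=\{t,t+a\}$ for some $t$. Note that $2a\ne0$, for otherwise $f_a=[e_a,e_0]=-f_0$.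

(b) The patterns $\{0\}$ of $M_1$ and $\{0,a\}$ of $M_2$ are not translates, so all $\eta_z$ vanish by Corollary~\ref{cor:weights}: $[M_1,Z_1]=0$. The subgroup $[Z_1,Z_1]$ of $M_2=F$ is fixed by $H$. By Lemma~\ref{lem:digits} with $S'=\emptyset$, $1+p^a\not\equiv0\pmod\Phi$, so some $y\in C_1$ acts on $M_2$ as a scalar $y^{1+p^a}\ne1$; hence $[Z_1,Z_1]=0$. Suppose $[M_i,Z_1]=0$. Then $M_{i+1}=[M_i,P/P']=[M_i,M_1]$, and for $u\in M_i$, $x\in M_1$, $z\in Z_1$, \eqref{eq:jacobi} gives $[[u,x],z]=[[u,z],x]+[u,[x,z]]=0$; so $[M_{i+1},Z_1]=0$.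

(c) Take $\lambda=\lambda_1$ on $M_2$. For $x\in M_1$ we have $[x,e_q]=x_{q-a}f_{q-a}-x_{q+a}f_q$, so $\tilde\lambda_1([x,e_q])=x_{q-a}-x_{q+a}$, and $\operatorname{Rad}_1(\lambda)\cap M_1=\operatorname{Fix}(\sigma^2)$. By Lemma~\ref{lem:smallrad}, $\operatorname{Fix}(\sigma^2)\subseteq yF_0$, and $1\in yF_0$ forces $yF_0=F_0$.

(d) By (c), $\mathbb F_{p^{a_0}}=\operatorname{Fix}(\sigma)\subseteq F_0$, so $a_0\mid n_0$. Put $m_0=n_0/a_0$.
\end{proof}

By (b), every $M_j\otimes F$ is spanned by monomials, so Lemma~\ref{lem:monomial} applies to every $M_j$. Also, for $1\ne\lambda\in\operatorname{Irr}(M_j)$,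
\begin{equation}\label{eq:Z1}
\operatorname{Rad}_1(\lambda)=(\operatorname{Rad}_1(\lambda)\cap M_1)\oplus Z_1,\qquad H\text{ centralizes }Z_1,
\end{equation}
and in the definition of $\operatorname{Rad}_{j-1}(\lambda)$ only $y\in M_1$ matters.

\subsection*{A criterion for inactivity}
Lemma~\ref{lem:inactive} has a converse once the radicals are under control. It generalizes the case $r\nmid\ell$ in the proof of Proposition~\ref{prop:family}.

\begin{lemma}\label{lem:criterion}
Let $2\le j\le c$ and $r\in\pi_0$. Assume that
\begin{itemize}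
\item[(i)] $R_r$ centralizes $K_j$;
\item[(ii)] for every $1\ne\lambda\in\operatorname{Irr}(M_j)$ fixed by $R_r$, the group $R_r$ centralizes $\operatorname{Rad}_i(\lambda)$ for all $1\le i<j$.
\end{itemize}
Then $r$ is not active at level $j$.
\end{lemma}

\begin{proof}
Use the coordinate $M_j=F$ of Lemma~\ref{lem:monomial}, with weight $\mu$. We first show $F^*=C^\mu F_r^*$. Consider the homomorphism $C\to F^*/F_r^*$, $y\mapsto y^\mu F_r^*$. An element $y$ is in the kernel if and only if $(\rho(y)y^{-1})^\mu=1$ for all $\rho\in R_r$, that is, if and only if $R_r$ fixes $yK_j$ in $C/K_j$. By coprime action and (i), the kernel is $C_C(R_r)K_j=C\cap F_r^*$. The image has order $|C:C\cap F_r^*|=|CF_r^*:F_r^*|=|F^*:F_r^*|$, as $CF_0^*=F^*$; so the map is onto.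

Let $\theta$ have level $j$ and lie over $\lambda=\lambda_b$. Replacing $\theta$ by an $X$-conjugate does not change $\operatorname{Irr}(G|\theta)$, so we may assume $b\in F_r$, that is, $R_r$ fixes $\lambda$. By (ii) and Lemma~\ref{lem:radical}, $R_r\le T:=I_H(\theta)$. Now $T\cap X\le I_X(\lambda)=X_j$, so $R_r$ centralizes $(T\cap X)/A$. As $T/(T\cap X)$ is abelian, $(T\cap X)R_r\trianglelefteq T$. Modulo $A$ this group is the direct product of the $r'$-group $(T\cap X)/A$ and the $r$-group $R_rA/A$, so $R_rA\trianglelefteq T$. The group $R_rA$ is abelian with Sylow $r$-subgroup $R_r$, so $R_r\trianglelefteq T$. Lemma~\ref{lem:degrees}(c) finishes the proof.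
\end{proof}

The radicals that we meet are solution sets of one semilinear equation, and for these condition (ii) is easy to check.

\begin{lemma}\label{lem:line}
Let $r\in\pi_0$, let $\tau$ be an automorphism of $F$ with $E:=\operatorname{Fix}(\tau)\subseteq F_r$, and let $b,b'\in F^*$. If $V=\{x\in F:xb=\tau(x)b'\}$ is invariant under $\operatorname{Gal}(F/F_r)$, then $\operatorname{Gal}(F/F_r)$ centralizes $V$.
\end{lemma}

\begin{proof}
The set $V$ is an $E$-subspace, and the quotient of two non-zero elements of $V$ is fixed by $\tau$; so $V$ is $0$ or a line over $E$. The $r$-group $\operatorname{Gal}(F/F_r)$ acts $E$-linearly on it, hence through a homomorphism to $E^*$, whose order is prime to $r$ by Proposition~\ref{prop:H}(e).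
\end{proof}

\section{Degree three: two types}\label{sec:three}

\begin{proposition}\label{prop:deg3}
After replacing $a$ by $-a$ if necessary, one of the following holds.
\begin{itemize}
\item \emph{Repeating type.} The vectors $g_k=[f_k,e_k]$ form a basis of $M_3\otimes F$, and $[f_k,e_l]=0$ for $l\ne k$.
\item \emph{Chain type.} The vectors $h_k=[f_k,e_{k+2a}]=[e_k,f_{k+a}]$ form a basis of $M_3\otimes F$, and $[f_k,e_l]=0$ for $l\notin\{k+2a,k-a\}$.
\end{itemize}
\end{proposition}

\begin{proof}
By \eqref{eq:jacobi}, $[f_0,e_l]=[[e_0,e_l],e_a]+[e_0,[e_a,e_l]]$. The first term vanishes unless $l=\pm a$, the second unless $l\in\{0,2a\}$; the four values $0,a,2a,-a$ are distinct. For $l=2a$ we get $[f_0,e_{2a}]=[e_0,f_a]$. So with $h_k=[f_k,e_{k+2a}]$ we have $h_k=[e_k,f_{k+a}]$ and $[f_k,e_{k-a}]=-h_{k-a}$. Hence $M_3\otimes F$ is spanned by the monomials $g_k$, $g_k'=[f_k,e_{k+a}]$ and $h_k$, and $g_0,g_0',h_0$ have weights $w(S)$ for $S=\{0,0,a\}$, $\{0,a,a\}$, $\{0,a,2a\}$.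

At least one of $g_0,g_0',h_0$ is non-zero. We claim that no two of the three patterns are translates; then exactly one is non-zero by Corollary~\ref{cor:weights}, and its shifts form a basis. For $p\ge3$ no carry occurs. The third multiset has no repeated point, and $\{0,0,a\}+t=\{0,a,a\}$ would give $t=a$ and $2a=0$. For $p=2$ the third pattern has three points and the others at most two: they are $\{1,a\}$ (but $\{2\}$ if $a=1$) and $\{0,a+1\}$ (but $\{1\}$ if $a=-1$). If $a=\pm1$ the sizes differ. Otherwise $\{1,a\}=\{t,t+a+1\}$ gives $2=0$ for $t=1$ and $2a=0$ for $t=a$, both false.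

Replacing $a$ by $-a$ replaces $f_k$ by $[e_k,e_{k-a}]=-f_{k-a}$ and $g_k$ by $-g'_{k-a}$, and it preserves all statements of Proposition~\ref{prop:deg2}. So the case $g'_0\ne0$ becomes the case $g_0\ne0$.
\end{proof}

The Lie algebra of Section~\ref{sec:family} has brackets of the repeating type with $a=1$: the second coordinate of its bracket is $x_0x'_1-x_1x'_0$, the coefficient of $f_0$, and the exponent $2+p$ is the weight of $g_0$.

For $p=2$ the group carries more structure than its Lie ring: squaring refines the bracket, and the relation $[x^2,x]=1$ becomes a constraint. We use the identity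
\begin{equation}\label{eq:square}
(xy)^2=x^2y^2[y,x]^y .
\end{equation}

\begin{lemma}\label{lem:squares}
Let $p=2$. If $x\in[P,G]$ has image $\sum_kx_ke_k$ in $M_1$, then $x^2\in P_2$ and $x^2P_3=\sum_kx_kx_{k+a}f_k$. The repeating type does not occur for $p=2$.
\end{lemma}

\begin{proof}
As $M_1$ is elementary abelian, $x^2\in P_2$. For $z\in P_2$ we have $z^2\in P_3$ and $[z,x]\in P_3$, so $(xz)^2\equiv x^2\pmod{P_3}$ by \eqref{eq:square}. Thus $s(\bar x)=x^2P_3$ defines an $H$-equivariant map $s:M_1\to M_2$, and \eqref{eq:square} gives $s(\bar x+\bar y)=s(\bar x)+s(\bar y)+[\bar x,\bar y]$, signs being irrelevant. The map $q(\bar x)=\sum_kx_kx_{k+a}f_k$ takes values in $M_2$, commutes with $C$ by Lemma~\ref{lem:monomial}(b), and satisfies the same identity, since $[\bar x,\bar y]=\sum_k(x_ky_{k+a}+x_{k+a}y_k)f_k$. So $s-q$ is additive and commutes with $C_1$; it is $0$ by Corollary~\ref{cor:weights}, the patterns being $\{0\}$ and $\{0,a\}$.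

The class of $[x^2,x]=1$ in $M_3$ is $[s(\bar x),\bar x]$. In the repeating type this equals $\sum_kx_k^2x_{k+a}\,g_k$, which is non-zero for $\bar x\ne0$, a contradiction.
\end{proof}

\section{The chain type forces $|\beta|\le1$}\label{sec:chain}

Assume the chain type. The pattern $e_k$, $[e_k,e_{k+a}]$, $[e_k,e_{k+a},e_{k+2a}]$ suggests that the monomials with indices in arithmetic progression continue to give bases, multiplying like matrix units $E_{k,k+ia}$. The class can then be large, and different primes of $\pi_0$ become active at different levels: this is the situation feared in the introduction. We show that it is incompatible with $|\beta|\ge2$.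

\subsection*{Continuing the chain}
Put $h^{(1)}_k=e_k$ and $h^{(i)}_k=[h^{(i-1)}_k,e_{k+(i-1)a}]$, so that $h^{(2)}_k=f_k$ and $h^{(3)}_k=h_k$. For $2\le i\le c$ let $\mathrm S(i)$ be the statement:
\begin{quote}
the $h^{(i)}_k$ form a basis of $M_i\otimes F$, $\ h^{(i)}_k=[e_k,h^{(i-1)}_{k+a}]$, and $[h^{(i-1)}_k,e_l]=0$ for $l\notin\{k+(i-1)a,\ k-a\}$.
\end{quote}
$\mathrm S(2)$ and $\mathrm S(3)$ hold by Propositions~\ref{prop:deg2} and~\ref{prop:deg3}. For $c\ge4$ put $u_k=[h_k,e_{k+a}]$.

\begin{lemma}\label{lem:chain}
One of the following holds.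
\begin{itemize}
\item \emph{Regular case.} $\mathrm S(i)$ holds for $2\le i\le\min(c,m-2)$.
\item \emph{Exceptional case.} $p=2$, $c\ge4$, the $u_k$ form a basis of $M_4\otimes F$, and $[h_k,e_l]=0$ for $l\ne k+a$.
\end{itemize}
\end{lemma}

\begin{proof}
Suppose $\mathrm S(i)$ holds, $3\le i<c$ and $i\le m-3$. Expand $[h^{(i)}_0,e_l]$ by \eqref{eq:jacobi}, using the two expressions for $h_0^{(i)}$:
\begin{align*}
[h^{(i)}_0,e_l]&=[[h^{(i-1)}_0,e_l],e_{(i-1)a}]+[h_0^{(i-1)},[e_{(i-1)a},e_l]]\\
&=[[e_0,e_l],h_a^{(i-1)}]+[e_0,[h_a^{(i-1)},e_l]].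
\end{align*}
The first line vanishes unless $l\in\{(i-1)a,-a,ia,(i-2)a\}$, the second unless $l\in\{a,-a,ia,0\}$. Since $a$ has order $m$ and $2\le i-1\le m-4$, $1\le i-2\le m-5$, a non-zero value forces $l\in\{-a,ia\}$, or $i=3$ and $l=a$. For $l=ia$ we have $[e_0,e_{ia}]=0$, and the second line gives $h_0^{(i+1)}=[e_0,h_a^{(i)}]$; hence also $[h^{(i)}_0,e_{-a}]=-h^{(i+1)}_{-a}$. For $i=3$, $l=a$, use $[f_k,e_k]=[f_k,e_{k+a}]=0$: the first line gives $u_0=[f_0,[e_{2a},e_a]]=-[f_0,f_a]$ and the second gives $u_0=[f_0,f_a]$, so $2u_0=0$.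

Unless $i=3$, $p=2$ and $u_0\ne0$, the space $M_{i+1}\otimes F=[M_i,M_1]\otimes F$ is spanned by the $h^{(i+1)}_k$, and $\mathrm S(i+1)$ follows. In the remaining case $u_0$ has weight $w(\{0,a+1,2a\})$, whose pattern has at most three points, while $h_0^{(4)}$ has weight $w(\{0,a,2a,3a\})$ with four distinct points. By Corollary~\ref{cor:weights}, $h^{(4)}_0=0$, and we are in the exceptional case.
\end{proof}

\subsection*{Activity along the chain}
Represent $a$ by an integer $1\le a<n$ and put
\[
E_i=1+p^a+\dots+p^{(i-1)a}=\frac{p^{ai}-1}{p^a-1},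
\]
the weight of $h_0^{(i)}$. For $r\in\pi_0$ let $\iota_r=r\,(m_0)_r$, the smallest power of $r$ that does not divide $m_0$. Since $m=dm_0$ and $r\mid d$, we have $\iota_r\mid m$ and $m_r/d_r=(m_0)_r=\iota_r/r$. This number arises as follows. An element of $K_j$ satisfies $y^{E_j}=1$, so it lies in $\operatorname{Fix}(\sigma^j)$, and the question is when this field is contained in $F_r$. Since $\gcd(a/a_0,m)=1$,
\[
\operatorname{Fix}(\sigma^j)=\mathbb F_{p^{a_0\gcd(j,m)}},\qquad F_r=\mathbb F_{p^{a_0m/d_r}},
\]
and if $\iota_r\nmid j$, then $j_r$ divides $\iota_r/r=m_r/d_r$, so $\gcd(j,m)\mid m/d_r$ and $\operatorname{Fix}(\sigma^j)\subseteq F_r$.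

\begin{lemma}\label{lem:chainactive}
Let $2\le j\le\min(c,m-3)$, assume $\mathrm S(2),\dots,\mathrm S(j)$, and let $r\in\pi_0$.
\begin{itemize}
\item[(a)] For $i,l\ge1$ with $i+l\le j$,
\[
[h_k^{(i)},h_q^{(l)}]=\begin{cases}h^{(i+l)}_k&\text{if }q=k+ia,\\-h^{(i+l)}_q&\text{if }k=q+la,\\0&\text{otherwise.}\end{cases}
\]
\item[(b)] If $\iota_r\nmid j$, then $r$ is not active at level $j$.
\item[(c)] If $j=\iota_r$, then $R_r$ does not centralize $K_j$, and $r$ is active at level $j$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The numbers $ia$, $la$, $(i+l)a$ are non-zero in $\mathbb Z/n$; in particular the first two cases exclude each other. We use induction on $l$, for all $i$ at once; $l=1$ is $\mathrm S(i+1)$. Let $l\ge2$ and put $u=h^{(i)}_k$, $v=h_q^{(l-1)}$, $e=e_{q+(l-1)a}$, so that the bracket is $[u,[v,e]]=[[u,v],e]-[[u,e],v]$.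

By induction $[u,v]=0$ except in two cases. If $q=k+ia$, then $[[u,v],e]=[h_k^{(i+l-1)},e_{k+(i+l-1)a}]=h_k^{(i+l)}$. If $k=q+(l-1)a$, then $[[u,v],e]=-[h_q^{(i+l-1)},e_{q+(l-1)a}]=0$, because $(l-1)a\notin\{(i+l-1)a,-a\}$.

Also $[u,e]=0$ except in two cases. If $q+(l-1)a=k+ia$, then $[u,e]=h_k^{(i+1)}$, and $[h_k^{(i+1)},h_q^{(l-1)}]=0$ by induction, since $q=k+(i+1)a$ would give $la=0$ and $k=q+(l-1)a$ would give $ia=0$. If $q+(l-1)a=k-a$, that is $k=q+la$, then $-[[u,e],v]=[h^{(i+1)}_{k-a},h_q^{(l-1)}]=-h^{(i+l)}_q$. Adding the two terms gives the formula.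

(b) We check the conditions of Lemma~\ref{lem:criterion}, knowing $\operatorname{Fix}(\sigma^j)\subseteq F_r$. Condition (i) holds as $K_j\subseteq\operatorname{Fix}(\sigma^j)$. For (ii) let $\lambda=\lambda_b\ne1$ be fixed by $R_r$, let $1\le i<j$ and $x=\sum_kx_kh_k^{(i)}\in M_i$. By (a),
\[
\tilde\lambda_b([x,h^{(j-i)}_{k+ia}])=x_kb_k-x_{k+ja}b_{k+ia}.
\]
These expressions are the $p^k$-th powers of the one for $k=0$, so $x\in\operatorname{Rad}_i(\lambda)$ if and only if $x_0b=\sigma^j(x_0)\sigma^i(b)$. The solution set $\operatorname{Rad}_i(\lambda)\cap M_i$ is $R_r$-invariant, and $R_r$ acts on the coordinate $x_0$ as $\operatorname{Gal}(F/F_r)$. Lemma~\ref{lem:line}, together with \eqref{eq:Z1} for $i=1$, gives (ii).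

(c) Write $\iota=\iota_r$. As $\iota\mid m$, the field $E=\mathbb F_{p^{a_0\iota}}$ lies in $F$, and $\sigma$ generates $\operatorname{Gal}(E/\mathbb F_{p^{a_0}})$ because $\gcd(a/a_0,\iota)=1$. So for $y\in E^*$ the power $y^{E_\iota}$ is the norm of $y$ to $\mathbb F_{p^{a_0}}$. Let $J\le E^*$ be the group of elements of norm $1$; then $|J|=(p^{a_0\iota}-1)/(p^{a_0}-1)$ and $J\cap C_1\le K_\iota$. Since $F^*=C_1\times F_0^*$ with factors of coprime orders, $J=(J\cap C_1)(J\cap F_0^*)$. If $R_r$ centralized $K_\iota$, then $J\subseteq F_r\cap E=\mathbb F_{p^{a_0\iota/r}}$, as $\gcd(\iota,m/d_r)=\iota/r$. This would give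
\[
p^{a_0\iota}-1\le(p^{a_0}-1)(p^{a_0\iota/r}-1)<p^{a_0(1+\iota/r)}-1\le p^{a_0\iota}-1,
\]
using $1+\iota/r\le\iota$; a contradiction. By Lemma~\ref{lem:inactive}, $r$ is active at level $\iota$.
\end{proof}

So along a chain the prime $r$ is silent below level $\iota_r$ and active at level $\iota_r$. Both ends of a path of length three now come into play.

\begin{proposition}\label{prop:regular}
The regular case does not occur.
\end{proposition}

\begin{proof}
\emph{A prime of $\alpha$ bounds the class.} Let $r_0\in\alpha$. Since $d$ has two further prime divisors, $m/m_{r_0}\ge d/d_{r_0}\ge6$, so $\iota_{r_0}\le m_{r_0}\le m/6\le m-3$. If $c\ge\iota_{r_0}$, Lemma~\ref{lem:chainactive}(c) makes $r_0$ active, contrary to \eqref{eq:active}. So $c<\iota_{r_0}\le m-3$, and Lemma~\ref{lem:chainactive} applies at every level.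

\emph{A prime of $\delta$ bounds $|\beta|$.} Let $q\in\delta$; then $q\mid|C|$ by \eqref{eq:active}. Let $r\in\beta$ and $\iota=\iota_r$. By \eqref{eq:active} and Lemma~\ref{lem:chainactive}(b), $r$ is active at a level divisible by $\iota$, so $\iota\le c$, and by (c) it is active at level $\iota$: there are $\theta$ of level $\iota$ and $\chi\in\operatorname{Irr}(G|\theta)$ with $r\mid\chi(1)$. As $I_X(\theta)\le X_\iota$, the index $|C:K_\iota|$ divides $\chi(1)$ by Lemma~\ref{lem:degrees}(b). Since $q\not\sim r$, $q\nmid|C:K_\iota|$, so $K_\iota$ contains an element $y$ of order $q$, and $y^{E_\iota}=1$ gives $q\mid E_{\iota_r}$. For two distinct primes $r,r'\in\beta$ the numbers $\iota_r,\iota_{r'}$ are coprime, so $\gcd(p^{a\iota_r}-1,p^{a\iota_{r'}}-1)=p^a-1$ and $\gcd(E_{\iota_r},E_{\iota_{r'}})=1$. But $q$ divides both. This contradicts $|\beta|\ge2$.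
\end{proof}

\subsection*{The exceptional case}
Here $p=2$, and signs are irrelevant in $L\otimes F$. The weight of $u_0$ is $1+2^{a+1}+2^{2a}=(1+2^a)^2$, with pattern
\[
D_4=\{0,a+1,2a\}\ \ (a\ne\pm1),\qquad D_4=\{0,3\}\ \ (a=1),\qquad D_4=\{1,-2\}\ \ (a=-1).
\]
The Lie ring alone does not stop the series at $M_4$; as in Lemma~\ref{lem:squares}, a power relation, now $[x^4,x]=1$, does.

\begin{proposition}\label{prop:exceptional}
The exceptional case does not occur.
\end{proposition}

\begin{proof}
\emph{Step 1: $[f_k,f_{k+a}]=u_k$, and $[f_k,f_l]=0$ for $l\ne k\pm a$.} By \eqref{eq:jacobi}, $[f_0,f_l]=[[f_0,e_l],e_{l+a}]+[[f_0,e_{l+a}],e_l]$. The first term needs $l\in\{2a,-a\}$, the second $l\in\{a,-2a\}$, and these four values are distinct. We get $[h_0,e_{3a}]=0$ for $l=2a$, $[h_{-a},e_0]=u_{-a}$ for $l=-a$, $[h_0,e_a]=u_0$ for $l=a$, and $[h_{-a},e_{-2a}]=0$ for $l=-2a$.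

\emph{Step 2: fourth powers.} We claim that for $x\in[P,G]$ with image $\sum_kx_ke_k$ in $M_1$,
\begin{equation}\label{eq:fourth}
x^4\in P_4,\qquad x^4P_5=\sum_kx_kx_{k+a}^2x_{k+2a}\,u_k .
\end{equation}
Let $i\in\{2,3\}$. Squaring maps $P_i$ into $P_{i+1}$ and $P_{i+1}$ into $P_{i+2}$, and by \eqref{eq:square} it is multiplicative on $P_i$ modulo $P_{2i}\le P_{i+2}$. So it induces an $H$-homomorphism $M_i\to M_{i+1}$, and we apply Corollary~\ref{cor:weights}. For $i=2$ the patterns $\{0,a\}$ and $\{0,a,2a\}$ have different sizes. For $i=3$ suppose $\{t,t+a,t+2a\}=D_4$, so that $a\ne\pm1$ and $t\in D_4$. For $t=0$ we get $a=a+1$. For $t=a+1$ we get $\{2a+1,3a+1\}=\{0,2a\}$, so $3a+1=2a$ and $a=-1$. For $t=2a$ we get $0\in\{3a,4a\}$. All three are impossible. So both homomorphisms vanish: $z^2\in P_4$ for $z\in P_2$, and $v^2\in P_5$ for $v\in P_3$.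

By \eqref{eq:square} and $[P_3,P_2]\le P_5$ we have $(zv)^2\equiv z^2\pmod{P_5}$, so $s_2(\bar z)=z^2P_5$ is a well-defined $H$-equivariant map $M_2\to M_4$, with $s_2(\bar z+\bar z')=s_2(\bar z)+s_2(\bar z')+[\bar z,\bar z']$. For $\bar z=\sum_kz_kf_k$ put $q_2(\bar z)=\sum_kz_kz_{k+a}u_k\in M_4$. By Step 1, $q_2$ satisfies the same identity. It commutes with $C$, because $y$ multiplies $z_0z_a$ by $y^{(1+2^a)(1+2^a)}$. So $s_2-q_2$ is additive and commutes with $C_1$. The pattern $\{0,a\}$ is not a translate of $D_4$: if $|D_4|=2$, then $a=\pm1$, and the differences $\pm1$ and $\pm3$ are incongruent modulo $n$. Hence $s_2=q_2$. Taking $z=x^2$, for which $z_k=x_kx_{k+a}$ by Lemma~\ref{lem:squares}, we obtain \eqref{eq:fourth}.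

\emph{Step 3: $c=4$.} Suppose $c\ge5$. Writing $u_0=[h_0,e_a]$ and $u_0=[f_0,f_a]$, we get
\[
[u_0,e_l]=[[h_0,e_l],e_a]+[h_0,[e_a,e_l]]=[[f_0,e_l],f_a]+[f_0,[f_a,e_l]].
\]
A non-zero value needs $l\in\{a,0,2a\}\cap\{2a,-a,3a,0\}=\{0,2a\}$. So $M_5\otimes F$ is spanned by the monomials $Y_k=[u_k,e_k]$ and $Y'_k=[u_k,e_{k+2a}]$, and $Y_0$, $Y'_0$ have weights $w(S)$, $w(S')$ with
\[
S=\{1,a+1,2a\},\qquad S'=\{0,a+1,2a+1\}.
\]
We show that $D(S)$ is not a translate of $D(S')$. The multiset $S$ has a repeated point, and so $|D(S)|\le2$, exactly when $a=1$ or $2a=1$; $S'$ has one exactly when $a=-1$ or $2a=-1$. A condition of the first kind together with one of the second would give $2=0$ or $3=0$ in $\mathbb Z/n$. So if any of the four conditions holds, one pattern has three points and the other fewer. If none holds, suppose $S-1=\{0,a,2a-1\}$ equals $S'+\kappa-1=\{\kappa-1,\kappa+a,\kappa+2a\}$. Summing the elements gives $3\kappa=0$, and $\kappa-1\in\{0,a,2a-1\}$. Now $\kappa=1$ gives $3=0$ and $\kappa=2a$ gives $6a=0$. For $\kappa=a+1$ we have $3a=-3$,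 so $\{2a+1,-2\}=\{0,2a-1\}$ and $2a=-1$, which was excluded.

By Corollary~\ref{cor:weights} exactly one of $Y_0,Y'_0$ is non-zero, and its shifts form a basis. Taking the class of $[x^4,x]=1$ in $M_5$ and using \eqref{eq:fourth},
\[
0=\sum_kx_kx_{k+a}^2x_{k+2a}\,\bigl(x_kY_k+x_{k+2a}Y'_k\bigr).
\]
For $\bar x\ne0$ all coefficients are non-zero, which contradicts the linear independence of the family that is non-zero. So $c=4$.

\emph{Step 4: no $r\in\pi_0$ is active at level $4$.} We check Lemma~\ref{lem:criterion}. (i) Let $y\in K_4$ have prime order. From $y^{(1+2^a)^2}=1$ we get $y^{1+2^a}=1$, so $y^{2^{2a}-1}=1$ and $y\in\operatorname{Fix}(\sigma^2)\subseteq F_0\subseteq F_r$. Let $Q\ne1$ be a Sylow subgroup of the cyclic $r'$-group $K_4$. Then $Q=[Q,R_r]\times C_Q(R_r)$ with $C_Q(R_r)\ne1$, and a cyclic group of prime power order is not a proper direct product, so $[Q,R_r]=1$. (ii) Let $\lambda=\lambda_b\ne1$ be fixed by $R_r$. For $x\in M_1$, $\tilde\lambda_b([x,h_k])=x_{k+a}b_k$, so $\operatorname{Rad}_1(\lambda)=Z_1$. For $v=\sum_kv_kh_k\in M_3$,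 $\tilde\lambda_b([v,e_{k+a}])=v_kb_k$, so $\operatorname{Rad}_3(\lambda)=0$. For $z=\sum_kz_kf_k\in M_2$, Step 1 gives $\tilde\lambda_b([z,f_{k+a}])=z_kb_k+z_{k+2a}b_{k+a}$, so $\operatorname{Rad}_2(\lambda)$ is the solution set of $z_0b=\sigma^2(z_0)\sigma(b)$, and Lemma~\ref{lem:line} applies with $\tau=\sigma^2$.

\emph{Conclusion.} The levels are $2,3,4$, and no prime is active at levels $2$ and $4$. By Lemma~\ref{lem:chainactive}(b) with $j=3$, activity at level $3$ requires $\iota_r\mid3$, so $r=3$. Thus $\beta\subseteq\{3\}$, contrary to $|\beta|\ge2$.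
\end{proof}

\section{The repeating type: proof of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:repeat}

By Lemma~\ref{lem:chain} and Propositions~\ref{prop:regular} and~\ref{prop:exceptional} we are in the repeating type, and $p$ is odd by Lemma~\ref{lem:squares}. It remains to bound the class. If there were a level $4$, the pairing $M_2\times M_2\to M_4$ would be zero, so $\operatorname{Rad}_2(\lambda)$ would be all of $M_2$; a prime of $\alpha$ cannot stay inactive in the presence of such a radical.

\begin{proposition}\label{prop:class3}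
$c=3$.
\end{proposition}

\begin{proof}
Suppose $c\ge4$. In $[f_i,f_k]=[[f_i,e_k],e_{k+a}]-[[f_i,e_{k+a}],e_k]$ both terms vanish unless $k\in\{i,i-a\}$. In particular $[f_{i-a},f_i]=0$, as $i\notin\{i-a,i-2a\}$, and therefore $[f_i,f_{i-a}]=0$. So $[M_2,M_2]=0$, which means that $P_2/P_5$ is abelian. For $k\ne i$ we get $[g_i,e_k]=[[f_i,e_k],e_i]+[f_i,[e_i,e_k]]=0$. Hence the monomials $[g_k,e_k]$ span $M_4\otimes F$ and form a basis. For $1\ne\lambda=\lambda_b\in\operatorname{Irr}(M_4)$ and $x\in M_1$ we have $\tilde\lambda_b([g_k,x])=x_kb_k$, so $\operatorname{Rad}_1(\lambda)=Z_1$.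

Fix such a $\lambda$, put $T=I_H(\lambda)$, and let $\omega\in\operatorname{Irr}(P_2/P_5|\lambda)$ be $T$-invariant (Lemma~\ref{lem:TI}(b)); it is linear. Let $\nu\in\operatorname{Irr}(M_2)$ and $\theta\in\operatorname{Irr}(P/P_5|\omega\nu)$; then $\theta$ lies over $\lambda$. We claim that $I_H(\theta)\le I_H(\nu)$.

Let $t\in I_H(\theta)\le T$. Both $\omega\nu$ and $(\omega\nu)^t=\omega\nu^t$ lie under $\theta$, so $\omega\nu^t=(\omega\nu)^x=\omega^x\nu$ for some $x\in P$; here $\nu^x=\nu$ as $M_2$ is central in $P/P_3$. On $P_3$ the characters $\nu,\nu^t$ are trivial, and $\omega^x(v)=\omega(v)\lambda([v,x^{-1}])$ for $v\in P_3$. So $\lambda([P_3,x])=1$ and $xP'\in\operatorname{Rad}_1(\lambda)=C_P(H)P'/P'$. Since $P'$ acts trivially on the characters of the abelian group $P_2/P_5$, we may take $x\in C_P(H)$. Put $\eta=\nu^t\nu^{-1}=\omega^x\omega^{-1}\in\operatorname{Irr}(M_2)$. As $t$ fixes $\omega$ and commutes with $x$, $\eta^t=\eta$, so $\nu^{t^k}=\nu\eta^k$ for all $k$. Taking for $k$ the order of $t$, which is prime to $p$, gives $\eta^k=1$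 and so $\eta=1$. This proves the claim.

Let $r_0\in\alpha$. It is not active at level $4$, so by Lemma~\ref{lem:inactive} a Sylow $r_0$-subgroup $U$ of $H$ fixes every member of $\operatorname{Irr}(P/P_5|\lambda)$. By the claim $U$ fixes every $\nu\in\operatorname{Irr}(M_2)$, so it centralizes $M_2$. But $U$ is conjugate to $R_{r_0}$, which acts on $M_2=F$ as $\operatorname{Gal}(F/F_{r_0})\ne1$ by Lemma~\ref{lem:monomial}(b). This is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
The case $|\beta|=1$ of Theorem~\ref{thm:A} was settled in the introduction, so let $|\beta|\ge2$. We have shown that $p$ is odd and $c=3$; thus $M_3=\gamma_3(P)$ and $K_3=C_C(\gamma_3(P))$.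

Let $1\ne\lambda=\lambda_b\in\operatorname{Irr}(M_3)$. For $z=\sum_kz_kf_k\in M_2$ and $x\in M_1$ we have $\tilde\lambda_b([z,e_k])=z_kb_k$ and $\tilde\lambda_b([x,f_k])=-x_kb_k$. So $\operatorname{Rad}_2(\lambda)=0$ and $\operatorname{Rad}_1(\lambda)=Z_1$, which $H$ centralizes. Lemma~\ref{lem:radical} with $S=I_H(\lambda)$ and Lemma~\ref{lem:monomial}(c) give
\[
I_H(\theta)=I_H(\lambda),\qquad I_X(\theta)=X_3\qquad\text{for all }\theta\in\operatorname{Irr}(P|\lambda).
\]
By Lemma~\ref{lem:degrees}(b), for every $\chi$ over a character $\theta$ of level $3$ the degree $\chi(1)$ is divisible by $p\,|C:K_3|$ and divides $\theta(1)\,d\,|C:K_3|$. Since $\pi(d)=\pi_0$ and $\pi(C)\subseteq\pi_1$, the set of primes of $\pi_1$ that divide $\chi(1)$ is exactly $\{p\}\cup\pi(|C:K_3|)$, independently of $\chi$.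

By Section~\ref{sec:active}, a character whose degree is divisible by primes from both $\pi_0$ and $\pi_1$ lies over a character of level at least $3$, hence of level $3$, and such characters exist because $\beta\ne\emptyset$. The set $\gamma$ consists of the primes of $\pi_1$ that divide the degree of such a character, so $\gamma=\{p\}\cup\pi(|C:K_3|)$, and each such degree is divisible by every prime of $\gamma$. This proves Theorem~\ref{thm:B}. Every $r\in\beta$ divides one of these degrees, so it is adjacent to all of $\gamma$. As $\beta\subseteq\pi_0$ and $\gamma\subseteq\pi_1$ are cliques, $\beta\cup\gamma$ induces a complete graph.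
\end{proof}

\begin{thebibliography}{9}

\bibitem{CDPS}
C.~Casolo, S.~Dolfi, E.~Pacifici, L.~Sanus,
\emph{Groups whose character degree graph has diameter three},
Israel J. Math. 215 (2016), 523--558.

\bibitem{DHS}
S.~Dolfi, R.~Hafezieh, P.~Spiga,
\emph{On the structure of the character degree graphs having diameter three},
arXiv:2402.19335 (2024).

\end{thebibliography}
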